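\title{A generic tensor lies in the span of its singular tuples}

\begin{abstract}
A matrix is a linear combination of the rank-one matrices formed from its pairs of singular vectors. We prove the same statement for a generic complex tensor of arbitrary order and format, which settles a conjecture posed by Sodomaco and Teixeira Turatti. When one factor $\mathbb{C}^{n_k}$ is large, we view the tensor as a linear map $M$ on the product $W$ of the other factors. Its singular tuples become the critical rank-one points $w$ of the quadratic form $M^{\top}M$, and a Koszul complex together with Bott's formula shows that the identity of $W$ is a combination of the matrices $ww^{\top}$; applying $M$ gives the tensor. With the span taken in the sense of schemes, we also describe it and compute its dimension for all tensors with finitely many singular tuples that have sub-boundary format or are base-point free.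
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Singular tuples}
Fix integers $k\ge 2$ and $n_1,\dots,n_k\ge 1$. Let $V_i=\mathbb{C}^{n_i}$ carry the bilinear form $u\cdot v=u^{\top}v$, without complex conjugation, and let $V=V_1\otimes\dots\otimes V_k$ be the space of tensors $T=(t_{j_1\cdots j_k})$ of format $(n_1,\dots,n_k)$, with the bilinear form $\langle S,T\rangle=\sum s_{j_1\cdots j_k}t_{j_1\cdots j_k}$. A tensor $T$ is a multilinear form, $T(x_1,\dots,x_k)=\langle T,x_1\otimes\dots\otimes x_k\rangle$. For $x=(x_1,\dots,x_k)$ let $T_i(x)\in V_i$ be the contraction of $T$ with all vectors except $x_i$. Its $s$-th entry is $\sum t_{j_1\cdots j_{i-1}\,s\,j_{i+1}\cdots j_k}\prod_{l\ne i}x_{l,j_l}$, summed over all $j_l$ with $l\neq i$; equivalently,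
\[
T_i(x)\cdot v=T(x_1,\dots,x_{i-1},v,x_{i+1},\dots,x_k)\qquad(v\in V_i).
\]
A tuple $x$ of nonzero vectors is a \emph{singular tuple} of $T$ if for every $i$ there is $\lambda_i\in\mathbb{C}$ with $T_i(x)=\lambda_ix_i$. The condition depends only on the lines $\mathbb{C}x_i$. It defines a subset $Z_T$ of $X=\mathbb{P}(V_1)\times\dots\times\mathbb{P}(V_k)$, and we regard $X$ as the variety of rank-one tensors in $\mathbb{P}(V)$ through the Segre embedding $x\mapsto[x_1\otimes\dots\otimes x_k]$.

For real $T$, Lagrange multipliers show that the real singular tuples are the critical points of $T(x_1,\dots,x_k)$ on the product of the unit spheres. For real unit vectors $x_i$, the squared distance from $T$ to the line through $x_1\otimes\dots\otimes x_k$ is $\langle T,T\rangle-T(x)^2$, so a best rank-one approximation of $T$ comes from a singular tuple. For $k=2$ these are the pairs of singular vectors of a matrix, and the singular value decomposition writes the matrix as a linear combination of the tensors $x_1\otimes x_2$. For $k\ge3$ no spectral theorem supplies such an expansion, and one asks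 whether it exists all the same.

It is known that for generic $T$, meaning $T$ outside a proper Zariski closed subset of $V$, the set $Z_T$ is finite, consists of simple points, and has a cardinality that depends only on the format. The following conjecture is posed in \cite{ST}: \emph{a generic tensor $T\in V$ is a linear combination of the tensors $x_1\otimes\dots\otimes x_k$, where $x$ runs over the singular tuples of $T$.}

Order the factors so that $n_k=\max_in_i$, and put
\[
r_i=n_i-1,\qquad D=r_1+\dots+r_{k-1}.
\]
The format is \emph{sub-boundary} if $r_k\le D$ and \emph{boundary} if $r_k=D$. The conjecture is known for all sub-boundary formats, and for the formats $(2,2,n)$ with $n\ge4$, $(2,3,n)$ with $n\ge5$, and $(2,\dots,2,\ell+2)$ of order $\ell+1$ with $\ell\ge4$. We prove it for every format.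

The proof uses the natural scheme structure. From now on $Z_T$ is the closed subscheme of $X$ cut out by the $2\times2$ minors of the $n_i\times 2$ matrices $[\,T_i(x)\;|\;x_i\,]$, $i=1,\dots,k$. A linear form on $V$ restricts to a section of $\mathcal{O}(1,\dots,1)$ on $X$, and the \emph{span} $\langle Z_T\rangle\subset V$ is the linear subspace on which all linear forms vanishing on the scheme $Z_T$ are zero. If $Z_T$ is reduced, $\langle Z_T\rangle$ is spanned by the tensors $x_1\otimes\dots\otimes x_k$ with $x\in Z_T$. All dimensions of spans below are dimensions of vector spaces.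

\begin{theorem}\label{thm:main}
For every $k\ge2$ and every format, a generic $T\in V$ satisfies $T\in\langle Z_T\rangle$, where $Z_T$ is a finite reduced set of points.
\end{theorem}

\subsection*{Equations from rotations}
To prove $T\in\langle Z_T\rangle$ one has to know the linear forms that vanish on $Z_T$. Some of them come from symmetry. Let $\mathfrak{so}(n)$ be the space of skew-symmetric $n\times n$ matrices and $\mathfrak{g}=\bigoplus_{i\le k}\mathfrak{so}(n_i)$. An element $A=(A_1,\dots,A_k)\in\mathfrak{g}$ acts on $V$ by $\mathcal{A}=\sum_i1\otimes\dots\otimes A_i\otimes\dots\otimes1$, an operator that is skew for $\langle\ ,\ \rangle$. On rank-one tensors,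
\begin{equation}\label{eq:rot}
\langle T,\mathcal{A}(x_1\otimes\dots\otimes x_k)\rangle=\sum_iT_i(x)^{\top}A_ix_i .
\end{equation}
For a skew matrix $(\alpha_{ab})$ we have $\sum_{a,b}\alpha_{ab}v_ay_b=\sum_{a<b}\alpha_{ab}(v_ay_b-v_by_a)$, so the right side of \eqref{eq:rot} is a combination of the minors that define $Z_T$. Hence $\langle Z_T\rangle$ lies in
\[
N_T=\{S\in V:\ \langle T,\mathcal{A}S\rangle=0\ \text{ for all }A\in\mathfrak{g}\}.
\]
Since $\langle T,\mathcal{A}S\rangle=-\langle\mathcal{A}T,S\rangle$, this is the orthogonal complement of the tangent space at $T$ to the orbit of $T$ under $SO(n_1)\times\dots\times SO(n_k)$. It contains $T$, because $\langle T,\mathcal{A}T\rangle=0$ for a skew operator. The first guess is therefore $\langle Z_T\rangle=N_T$, and up to the boundary it is correct.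

\begin{theorem}\label{thm:sub}
Let the format be sub-boundary and let $T\in V$ be a nonzero tensor with $\dim Z_T\le0$. Then $\langle Z_T\rangle=N_T$. This space contains $T$ and has dimension $\prod_{i\le k}n_i-\sum_{i\le k}\binom{n_i}{2}$.
\end{theorem}

Here $T$ need not be generic and $Z_T$ need not be reduced. Beyond the boundary the guess can fail: in format $(2,2,4)$ the space $N_T$ is defined by $1+1+6$ linear equations in a space of dimension $16$, so $\dim N_T\ge8$, whereas Section~\ref{sec:22n} finds a span of dimension $7$. Further linear forms vanish on $Z_T$, and symmetry gives no reason why they should vanish at $T$.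

\subsection*{Tensors as linear maps}
Put $W=V_1\otimes\dots\otimes V_{k-1}$, $N=\dim W$ and $Y=\prod_{i<k}\mathbb{P}(V_i)$, so that $\dim Y=D$. Identify $V$ with the space $\operatorname{Hom}(W,V_k)$ of $n_k\times N$ matrices by $w\otimes y\mapsto yw^{\top}$, and let $M$ be the matrix of $T$. For $x=(x_1,\dots,x_{k-1})$ write $w_x=x_1\otimes\dots\otimes x_{k-1}$; then $Mw_x$ is the contraction $T_k$. Call $T$ \emph{base-point free} if $Mw_x\neq0$ for all $x\in Y$. By Lemma~\ref{lem:bpf} this is possible only if $r_k\ge D$, and then it holds for generic $T$.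

Let $S^2W$ be the space of symmetric $N\times N$ matrices and $U\subset S^2W$ the span of the matrices $w_xw_x^{\top}$; it is isomorphic to $\bigotimes_{i<k}S^2V_i$. An element $B$ of $\mathfrak{g}'=\bigoplus_{i<k}\mathfrak{so}(n_i)$ acts on $W$ by the skew matrix $\mathcal{B}=\sum_{i<k}1\otimes\dots\otimes B_i\otimes\dots\otimes1$. Put
\[
H=\{S\in U:\ \operatorname{tr}(M^{\top}M\mathcal{B}S)=0\ \text{ for all }B\in\mathfrak{g}'\}.
\]
Finally let $R_d=H^0(Y,\mathcal{O}(d,\dots,d))$ be the space of polynomials of degree $d$ in each of $x_1,\dots,x_{k-1}$. The ring $R=\bigoplus_dR_d$ is the homogeneous coordinate ring of the Segre variety $Y\subset\mathbb{P}(W)$. The coordinates $m_1,\dots,m_{n_k}$ of $Mw_x$ lie in $R_1=W^*$; let $\mathfrak{a}\subset R$ be the ideal they generate and $\mathfrak{a}_2=\sum_am_aR_1$ its part of degree $2$.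

\begin{theorem}\label{thm:bpf}
Let $T\in V$ be a nonzero base-point free tensor with $\dim Z_T\le0$.
\begin{enumerate}
\item[(a)] The identity $I_W$ lies in $H$, and $\langle Z_T\rangle=\{MS:S\in H\}$. In particular $T\in\langle Z_T\rangle$.
\item[(b)] $\dim\langle Z_T\rangle=\dim\mathfrak{a}_2-\sum_{i<k}\binom{n_i}{2}$.
\item[(c)] If $\operatorname{rank}M=N$, which holds for generic $T$ when $n_k\ge N$, then $\dim\langle Z_T\rangle=\prod_{i<k}\binom{n_i+1}{2}-\sum_{i<k}\binom{n_i}{2}$. If $n_k=D+1$, then $\dim\langle Z_T\rangle=\prod_{i\le k}n_i-\sum_{i\le k}\binom{n_i}{2}$.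
\end{enumerate}
\end{theorem}

Section~\ref{sec:small} carries out the argument by hand for matrices and for the formats $(2,2,n)$. Sections~\ref{sec:section} and~\ref{sec:koszul} set up the vector bundles and the cohomological tool. Section~\ref{sec:sub} proves Theorem~\ref{thm:sub}, Section~\ref{sec:elim} proves Theorems~\ref{thm:bpf}(a) and~\ref{thm:main}, and Section~\ref{sec:dim} computes the dimensions.

\section{Small cases}\label{sec:small}

\subsection{Matrices}
Let $k=2$, so $W=V_1$ and $M$ is an $n_2\times n_1$ matrix with $n_2\ge n_1$. The equations of a singular pair are $Mx_1=\lambda_2x_2$ and $M^{\top}x_2=\lambda_1x_1$. Suppose that $M$ is injective and that $G=M^{\top}M$ has $n_1$ distinct eigenvalues; both conditions are open and hold for suitable diagonal $M$. Since $Mx_1\ne0$, the first equation determines $x_2$ up to scale as $Mx_1$, and the second then says that $x_1$ is an eigenvector of $G$. Eigenvectors of the symmetric matrix $G$ for different eigenvalues are orthogonal. They form a basis, so none of them is isotropic, and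
\[
I_W=\sum_x\frac{xx^{\top}}{x\cdot x},\qquad M=MI_W=\sum_x\frac{(Mx)\,x^{\top}}{x\cdot x},
\]
with sums over an eigenbasis of $G$. The second formula is the required expansion of $T$ in the tensors $x\otimes Mx$. The proof has three steps: eliminate the last vector, expand the identity of $W$, multiply by $M$. The general proof has the same three steps, and only the expansion of the identity needs a new argument.

The next example shows why Theorems~\ref{thm:sub} and~\ref{thm:bpf} must use the span of the scheme.

\begin{example}\label{ex:nonred}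
Let $v\in\mathbb{C}^2$ be nonzero with $v\cdot v=0$, and let $T=I+vv^{\top}$. This matrix is symmetric with inverse $I-vv^{\top}$, and $T^2=I+2vv^{\top}$. The singular pairs are $(x,Tx)$ with $x$ an eigenvector of $T^2$. Let $u$ span the other isotropic line of $\mathbb{C}^2$, scaled so that $u\cdot v=1$; then $I=uv^{\top}+vu^{\top}$, as both sides fix $u$ and $v$. The vector $u$ is not an eigenvector, since $T^2u=u+2v$. For $x=v+tu$ we get $T^2x=(1+2t)v+tu$, and in the basis $v,u$ the determinant of $[\,T^2x\,|\,x\,]$ is $(1+2t)t-t=2t^2$. So the only singular pair is $(v,v)$, and $T$, having rank $2$, is not a multiple of $vv^{\top}$. By Lemma~\ref{lem:elim} below, $Z_T$ is the double point $t^2=0$. Modulo $t^2$,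
\[
(Tx)\,x^{\top}=\bigl((1+t)v+tu\bigr)(v+tu)^{\top}=vv^{\top}+t\,(vv^{\top}+uv^{\top}+vu^{\top})=vv^{\top}+t\,T .
\]
A linear form vanishes on the double point exactly when it kills both coefficients, so $\langle Z_T\rangle$ is spanned by $vv^{\top}$ and $T$.
\end{example}

\subsection{The formats $(2,2,n)$}\label{sec:22n}
Now $W=\mathbb{C}^2\otimes\mathbb{C}^2$ and $Y=\mathbb{P}^1\times\mathbb{P}^1$. Let $T$ be base-point free, let $G=M^{\top}M$, and write $w=x\otimes y$ for a point of $Y$. As for matrices, the third vector of a singular triple must be $Mw$. Let $J$ be the rotation $(a,b)\mapsto(-b,a)$. A vector $p\in\mathbb{C}^2$ is proportional to $x$ if and only if $p\cdot Jx=0$, because this equation defines a line that contains $x$. The two remaining conditions therefore read $T(Jx,y,Mw)=0$ and $T(x,Jy,Mw)=0$, that is,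
\[
F_1=w^{\top}G\,(J\otimes I)\,w=0,\qquad F_2=w^{\top}G\,(I\otimes J)\,w=0 .
\]
These are two curves of bidegree $(2,2)$, with intersection number $2\cdot2+2\cdot2=8$. Assume that they meet in a set $Z$ of eight distinct points.

We want to write $I_W$ as a combination of the eight matrices $ww^{\top}$, and no orthogonality relation is at hand, so we argue by duality. The matrices $ww^{\top}=xx^{\top}\otimes yy^{\top}$ span $U=S^2\mathbb{C}^2\otimes S^2\mathbb{C}^2$, of dimension $9$, and $I_W=I\otimes I$ lies in $U$. A linear functional on $U$ is the same as a form of bidegree $(2,2)$, its value at $ww^{\top}$. So we must show that every such form vanishing on $Z$ kills $I_W$. Each intersection point has multiplicity one, so $F_1,F_2$ generate the ideal sheaf $\mathcal{I}_Z$, and since they have no common factor the sequence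
\[
0\to\mathcal{O}(-2,-2)\xrightarrow{\,(-F_2,\,F_1)\,}\mathcal{O}\oplus\mathcal{O}\xrightarrow{\,(F_1,\,F_2)\,}\mathcal{I}_Z(2,2)\to0
\]
is exact. On $\mathbb{P}^1$ the bundle $\mathcal{O}(-2)$ has cohomology only in degree $1$, so $\mathcal{O}(-2,-2)$ has cohomology only in degree $2$. Hence the forms of bidegree $(2,2)$ vanishing on $Z$ are the combinations of $F_1$ and $F_2$, and these two are independent. As a functional on $U$, $F_1$ is $S\mapsto\operatorname{tr}(G(J\otimes I)S)$. Its value at $I_W$ is the trace of a symmetric matrix times a skew one, which is zero, and the same computation applies to $F_2$. Thus $I_W=\sum_Z c_w\,ww^{\top}$ and $T=\sum_Zc_w\,w\otimes Mw$. The eight matrices $ww^{\top}$ span a space of dimension $9-2=7$; if $\operatorname{rank}M=4$, then $S\mapsto MS$ is injective and $\dim\langle Z_T\rangle=7$.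

\begin{example}
Let $P_1=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$, $P_2=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ and $G_0=P_1\otimes I+P_2\otimes P_1$. Since $P_1P_2+P_2P_1=0$, we have $G_0^2=2I_W$, so $G=2I_W+G_0$ is positive definite, and its square root $M$ is a tensor of format $(2,2,4)$ with $\operatorname{rank}M=4$. The term $2I_W$ contributes nothing to $F_1,F_2$. For $x=(a,b)$, $y=(c,d)$ we have $x^{\top}P_1Jx=-2ab$ and $x^{\top}P_2Jx=a^2-b^2$, so
\[
F_1=-2ab\,(c^2+d^2)+(a^2-b^2)(c^2-d^2),\qquad F_2=-4abcd .
\]
If $ab=0$ then $c^2=d^2$, which gives the four points $e_i\otimes(e_1\pm e_2)$. If $d=0$ then $a/b=1\pm\sqrt2$, and if $c=0$ then $a/b=-1\pm\sqrt2$; in each case the two values have product $-1$, so the two vectors $x$ are orthogonal. After scaling to unit length, the first four points form an orthonormal basis of $W$, and so do the last four. Each basis expands $I_W$, and the difference of the two expansions is the linear relation among the eight matrices $ww^{\top}$ that the dimension $7$ predicts.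
\end{example}

\section{Singular tuples as zeros of a section}\label{sec:section}

In the example, $Z$ was cut out by two equations on a surface, and this made the short exact sequence available. In general the minors are too many, but locally $r_i$ of them suffice for the $i$-th condition, and a vector bundle records this.

On the space $\mathbb{P}(V_i)$ of lines in $V_i$ let $\mathcal{O}(-1)\subset V_i\otimes\mathcal{O}$ be the tautological line bundle and $Q_i=(V_i\otimes\mathcal{O})/\mathcal{O}(-1)$ the quotient, of rank $r_i$, with fiber $V_i/\mathbb{C}x_i$ at $x_i$. We use the same letter for its pullback to a product. A $V_i$-valued polynomial $p(x)$ of multidegree $d$ gives a section $p\bmod x_i$ of $Q_i\otimes\mathcal{O}(d)$. On the chart $x_{i,a}=1$ the bundle $Q_i$ is trivialized by $p\mapsto(p_b-p_ax_{i,b})_{b\ne a}$. These are the minors of $[\,p\,|\,x_i\,]$ that involve row $a$, and they generate the others: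
\begin{equation}\label{eq:minors}
p_bx_{i,c}-p_cx_{i,b}=(p_b-p_ax_{i,b})\,x_{i,c}-(p_c-p_ax_{i,c})\,x_{i,b}.
\end{equation}
So the zero scheme of $p\bmod x_i$ is defined by the $2\times2$ minors of $[\,p\,|\,x_i\,]$. Consequently $Z_T$ is the zero scheme of the section $s_T=(T_i\bmod x_i)_{i\le k}$ of
\[
E_X=\bigoplus_{i=1}^kQ_i\otimes\mathcal{O}(1,\dots,1,0,1,\dots,1)\quad(0\text{ in place }i),\qquad\operatorname{rank}E_X=\sum_ir_i=\dim X .
\]

The following result is due to Friedland and Ottaviani. We include a proof because the scheme structure matters here.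

\begin{proposition}\label{prop:reduced}
For generic $T$ the scheme $Z_T$ is finite and reduced.
\end{proposition}

\begin{proof}
If the sections $s_T$ generated $E_X$ everywhere, generic smoothness would give the claim at once. They fail to do so where several $x_i$ are isotropic, so we first measure this failure.

Fix $x\in X$ and consider the evaluation $\mathrm{ev}_x\colon V\to\bigoplus_iV_i/\mathbb{C}x_i$, $T\mapsto s_T(x)$. The dual of $V_i/\mathbb{C}x_i$ is $\{f_i\in V_i:f_i\cdot x_i=0\}$, and the transpose of $\mathrm{ev}_x$ sends $(f_i)$ to $\sum_ix_1\otimes\dots\otimes f_i\otimes\dots\otimes x_k$. Suppose this sum is zero. Fix $i$, and apply $\ell_1\otimes\dots\otimes\ell_k$, where $\ell_l\in V_l^*$ satisfies $\ell_l(x_l)=1$ for $l\ne i$ and $\ell_i(x_i)=0$. Only the $i$-th term survives, so $\ell_i(f_i)=0$ for every $\ell_i$ killing $x_i$. Hence $f_i=\gamma_ix_i$, the sum equals $(\sum\gamma_i)\,x_1\otimes\dots\otimes x_k$, and $\sum\gamma_i=0$. The condition $f_i\cdot x_i=0$ forces $\gamma_i=0$ unless $x_i$ is isotropic. If $\sigma$ is the set of $i$ with $x_i\cdot x_i=0$, then the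 rank of $\mathrm{ev}_x$ is $\dim X-\max(|\sigma|-1,0)$.

Let $X_\sigma\subset X$ be the locus where exactly the $x_i$ with $i\in\sigma$ are isotropic. It is empty or has dimension $\dim X-|\sigma|$, as the isotropic vectors form a hypersurface in $\mathbb{P}(V_i)$, empty for $n_i=1$. For $|\sigma|\ge2$ the set of pairs $(x,T)\in X_\sigma\times V$ with $s_T(x)=0$ has dimension
\[
(\dim X-|\sigma|)+\dim V-(\dim X-|\sigma|+1)=\dim V-1,
\]
so its image in $V$ is not dense, and a generic $s_T$ has no zero on $X_\sigma$.

On the dense open set $X^0\subset X$ where $|\sigma|\le1$, the map $V\otimes\mathcal{O}\to E_X$ is surjective. Its kernel is a vector bundle, whose total space $\mathcal{K}\subset X^0\times V$ is smooth and irreducible of dimension $\dim X+\dim V-\operatorname{rank}E_X=\dim V$. The scheme-theoretic fiber of $\mathcal{K}\to V$ over $T$ is $Z_T\cap X^0$. Generic smoothness states that a morphism from a smooth complex variety to a variety is smooth over a dense open subset of the target. So for generic $T$ this fiber is empty or smooth of dimension $\dim\mathcal{K}-\dim V=0$, and it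 equals $Z_T$ by the previous paragraph.
\end{proof}

\section{The Koszul complex and Bott's formula}\label{sec:koszul}

Let $s$ be a section of a vector bundle $E$ with zero scheme $Z$, and let $L$ be a line bundle. Pairing a section of $E^*\otimes L$ with $s$ gives a section of $L$ that vanishes on $Z$. The next lemma says when all such sections arise in this way, and uniquely.

\begin{lemma}\label{lem:koszul}
Let $\mathcal{X}$ be a smooth projective variety, $E$ a vector bundle of rank $e=\dim\mathcal{X}$, $s$ a section whose zero scheme $Z$ has dimension at most $0$, and $L$ a line bundle. Consider the pairing with $s$,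
\[
H^0(E^*\otimes L)\longrightarrow H^0(\mathcal{I}_Z\otimes L).
\]
It is surjective if $H^{j-1}(\Lambda^jE^*\otimes L)=0$ for $2\le j\le e$, and injective if $H^{j-2}(\Lambda^jE^*\otimes L)=0$ for $2\le j\le e$.
\end{lemma}

\begin{proof}
If $e=0$, then $\mathcal{X}$ is a point, $E=0$, $Z=\mathcal{X}$, and both spaces are zero. Let $e\ge1$. Contraction with $s$ defines the Koszul complex
\[
0\to\Lambda^eE^*\otimes L\to\dots\to\Lambda^2E^*\otimes L\to E^*\otimes L\to\mathcal{I}_Z\otimes L\to0 .
\]
In a local trivialization it is the Koszul complex of the $e$ components of $s$. Away from $Z$ one component is a unit, so the complex is exact. At a point of $Z$ the hypothesis $\dim Z\le0$ makes the components a system of parameters of a regular local ring of dimension $e$. Such a ring is Cohen--Macaulay, so they form a regular sequence, and the complex is again exact.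

Let $K_j$ be the kernel of the map that leaves $\Lambda^jE^*\otimes L$. Then $K_e=0$, and $0\to K_j\to\Lambda^jE^*\otimes L\to K_{j-1}\to0$ is exact for $2\le j\le e$, which gives exact sequences
\[
H^{q}(\Lambda^jE^*\otimes L)\to H^{q}(K_{j-1})\to H^{q+1}(K_j).
\]
Under the first hypothesis take $q=j-1$: descending induction from $j=e$ gives $H^j(K_j)=0$ for all $j\geq 1$. Under the second take $q=j-2$: it gives $H^{j-1}(K_j)=0$ for all $j\geq 1$. The sequence $0\to K_1\to E^*\otimes L\to\mathcal{I}_Z\otimes L\to0$ shows that $H^1(K_1)=0$ implies surjectivity and $H^0(K_1)=0$ implies injectivity.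
\end{proof}

Both hypotheses hold if $\Lambda^jE^*\otimes L$ has cohomology only in degrees $q\ge j$ for $j\geq 2$, and this is what we will verify. Our bundles are built from the $Q_i$, so we recall four facts.

\emph{Exterior powers.} We have $\Lambda^j(\bigoplus_iE_i)=\bigoplus_{\sum j_i=j}\bigotimes_i\Lambda^{j_i}E_i$, and $\Lambda^p(F\otimes L)=\Lambda^pF\otimes L^{p}$ for a line bundle $L$. The Euler sequence gives $Q^*=\Omega^1(1)$ on $\mathbb{P}^r$, hence $\Lambda^pQ^*=\Omega^p(p)$.

\emph{K\"unneth formula.} For vector bundles $F_i$ on the factors of a product of projective varieties, $H^q(\boxtimes_iF_i)=\bigoplus_{\sum q_i=q}\bigotimes_iH^{q_i}(F_i)$.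

\emph{Bott's formula.} For $0\le p\le r$, the group $H^q(\mathbb{P}^r,\Omega^p(t))$ is nonzero only if $q=0$ and $t>p$, or $q=p$ and $t=0$, or $q=r$ and $t<p-r$. This includes $r=0$, where $p=q=0$ and the three cases are $t>0$, $t=0$, $t<0$. We use three consequences:
\begin{enumerate}
\item[(B1)] if $t\le p$, then $\Omega^p(t)$ has cohomology only in degrees $q\ge p$;
\item[(B2)] if $t<0$, then $\mathcal{O}(t)$ has cohomology only in degree $r$;
\item[(B3)] if $0<t\le p$, then $\Omega^p(t)$ has no cohomology.
\end{enumerate}
In (B1) the first case is excluded and the others have $q=p$ or $q=r\geq p$; in (B2) only the third case remains; in (B3) the third case would need $t<p-r\le0$.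

\emph{Sections of $Q_i^*(1)$.} The bundle $Q_i^*(1)$ is the kernel of $V_i^*\otimes\mathcal{O}(1)\to\mathcal{O}(2)$. A section of $V_i^*\otimes\mathcal{O}(1)$ is a bilinear form $(p,x_i)\mapsto p^{\top}A_ix_i$, and it lies in the kernel when $x_i^{\top}A_ix_i=0$ for all $x_i$. So
\begin{equation}\label{eq:so}
H^0(\mathbb{P}(V_i),Q_i^*(1))=\mathfrak{so}(n_i),
\end{equation}
where $A_i$ pairs with $p\bmod x_i$ to give $p^{\top}A_ix_i$.

\section{Sub-boundary formats}\label{sec:sub}

Take $L_X=\mathcal{O}(1,\dots,1)$ on $X$, so that $H^0(\mathcal{I}_{Z_T}\otimes L_X)$ is the space of linear forms on $V$ vanishing on $Z_T$.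

\begin{lemma}\label{lem:vanX}
If $r_k\le D$ and $j\ge2$, then $H^q(X,\Lambda^jE_X^*\otimes L_X)=0$ for $q<j$.
\end{lemma}

\begin{proof}
The bundle is a direct sum over $j_1+\dots+j_k=j$ with $0\le j_i\le r_i$. On the factor $\mathbb{P}(V_i)$ the summand receives $\Lambda^{j_i}Q_i^*=\Omega^{j_i}(j_i)$, a twist by $-j_l$ from each $l\ne i$, and a twist by $1$ from $L_X$. So the summand is $\boxtimes_i\Omega^{j_i}(t_i)$ with $t_i=j_i-(j-j_i)+1$. Suppose $H^{q_i}(\Omega^{j_i}(t_i))\ne0$ for all $i$; by the K\"unneth formula we must show $\sum q_i\ge j$.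

If $j_i\le j-1$ for all $i$, then $t_i\le j_i$, so $q_i\ge j_i$ by (B1), and $\sum q_i\ge j$.

If $j_i=j$ for some $i$, then for $l\ne i$ the factor is $\mathcal{O}(1-j)$ with $1-j<0$, so $q_l=r_l$ by (B2). Moreover $\sum_{l\ne i}r_l\ge r_i$: for $i=k$ this is the hypothesis $r_k\le D$, and for $i<k$ the sum contains $r_k\ge r_i$. Hence $\sum q_l\ge r_i\ge j_i=j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sub}]
The bundle $E_X^*\otimes L_X$ is the sum of the pullbacks of the bundles $Q_i^*(1)$, so $H^0(E_X^*\otimes L_X)=\mathfrak{g}$ by \eqref{eq:so} and the K\"unneth formula. Pairing $A\in\mathfrak{g}$ with $s_T$ gives $\sum_iT_i(x)^{\top}A_ix_i$, which by \eqref{eq:rot} is the linear form $S\mapsto\langle T,\mathcal{A}S\rangle$. By Lemmas~\ref{lem:koszul} and~\ref{lem:vanX}, this map from $\mathfrak{g}$ to the space of linear forms vanishing on $Z_T$ is bijective. Surjectivity gives $\langle Z_T\rangle=N_T$, which contains $T$, and injectivity gives $\dim N_T=\dim V-\dim\mathfrak{g}$.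
\end{proof}

\begin{remark}\label{rem:fail}
The sub-boundary hypothesis enters only through the summands with $j_k=j$. In format $(2,2,4)$, the summand with $j=j_3=3$ is $\mathcal{O}(-2)\boxtimes\mathcal{O}(-2)\boxtimes\Omega^3(4)$ on $\mathbb{P}^1\times\mathbb{P}^1\times\mathbb{P}^3$. Since $\Omega^3(4)=\mathcal{O}$, it has nonzero $H^2=H^{j-1}$, and the surjectivity criterion of Lemma~\ref{lem:koszul} fails, as it must by the count $7<8$. The hypothesis $\dim Z_T\le0$ enters through the exactness of the Koszul complex. For the $2\times2$ identity matrix, $Z_T$ is the curve of pairs $(x,x)$, and its span, the space of symmetric matrices, has dimension $3$ instead of $4-2$.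
\end{remark}

\section{Eliminating the last vector}\label{sec:elim}

The obstruction in Remark~\ref{rem:fail} comes from the large factor $\mathbb{P}(V_k)$. The same largeness makes $T$ base-point free, and then $x_k$ is a function of the other vectors, so that the factor can be removed.

\begin{lemma}\label{lem:bpf}
If $T$ is base-point free, then $r_k\ge D$. If $r_k\ge D$, then a generic $T$ is base-point free.
\end{lemma}

\begin{proof}
The equation $Mw_x=0$ cuts the $D$-dimensional projective variety $Y\subset\mathbb{P}(W)$ with the $n_k$ linear equations $m_a=0$. If $n_k\le D$, they have a common solution on $Y$, since each equation lowers the dimension of a projective variety by at most one. Let $n_k\ge D+1$. For fixed $x$ the condition $Mw_x=0$ has codimension $n_k$ in $V$, so the closed set of pairs $(x,M)\in Y\times V$ with $Mw_x=0$ has dimension $D+\dim V-n_k<\dim V$. Its image in $V$ is closed because $Y$ is projective, and it is a proper subset.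
\end{proof}

For the rest of the paper $T$ is base-point free with $\dim Z_T\le0$, and $G=M^{\top}M$. For $i<k$ substitute $x_k=Mw_x$ in $T_i$ and put
\[
c_i(x)=T_i(x_1,\dots,x_{k-1},Mw_x)\in V_i ,
\]
so that
\begin{equation}\label{eq:ci}
c_i(x)\cdot v=M(x_1\otimes\dots\otimes v\otimes\dots\otimes x_{k-1})\cdot Mw_x .
\end{equation}
Thus $2c_i$ is the gradient in $x_i$ of $q(x)=w_x^{\top}Gw_x$, and the conditions that $c_i(x)$ be proportional to $x_i$ are the Lagrange equations for the quadratic form $G$ on rank-one points. The polynomial $c_i$ has degree $1$ in $x_i$ and degree $2$ in the other vectors, so $s'=(c_i\bmod x_i)_{i<k}$ is a section of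
\[
E_Y=\bigoplus_{i<k}Q_i\otimes\mathcal{O}(2,\dots,2,1,2,\dots,2)\quad(1\text{ in place }i),\qquad\operatorname{rank}E_Y=D=\dim Y .
\]
Let $Z\subset Y$ be its zero scheme and $L_Y=\mathcal{O}(2,\dots,2)$.

\begin{lemma}\label{lem:elim}
The map $x\mapsto(x,[Mw_x])$ is an isomorphism of schemes $Z\to Z_T$. A linear form $\Phi$ on $V$ vanishes on $Z_T$ if and only if the section $x\mapsto\Phi(w_x\otimes Mw_x)$ of $L_Y$ vanishes on $Z$.
\end{lemma}

\begin{proof}
Since $m_1,\dots,m_{n_k}$ have no common zero, $\varphi(x)=[Mw_x]$ is a morphism $Y\to\mathbb{P}(V_k)$ with $\varphi^*\mathcal{O}(1)=\mathcal{O}(1,\dots,1)$. Let $\Gamma\subset X=Y\times\mathbb{P}(V_k)$ be its graph, and write $y=x_k$. The last component of $s_T$ vanishes at $(x,y)$ exactly when the nonzero vector $Mw_x$ is proportional to $y$, that is, on $\Gamma$. At a point of $\Gamma$ choose $a$ with $m_a\ne0$; then $y_a\ne0$. Near this point the minors of $[\,Mw_x\,|\,y\,]$ are generated by $m_by_a-m_ay_b$, $b\neq a$, by \eqref{eq:minors}. Up to the unit $-m_ay_a$ these are the functions $y_b/y_a-m_b/m_a$, which generate the ideal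 of $\Gamma$. So the zero scheme of the last component is $\Gamma$, and $Z_T$ is the zero scheme on $\Gamma$ of the other components.

Under $Y\cong\Gamma$, restricting a polynomial $f(x,y)$ to $\Gamma$ means substituting $y=Mw_x$, which raises each degree in $x_1,\dots,x_{k-1}$ by the degree in $y$. The minors of $[\,T_i\,|\,x_i\,]$ become the minors of $[\,c_i\,|\,x_i\,]$, so $Z_T$ corresponds to $Z$, and $\Phi(w_x\otimes y)$ becomes $\Phi(w_x\otimes Mw_x)$.
\end{proof}

Base-point freeness is needed here: if $Mw_x=0$, the last condition holds for every $x_k$ and determines nothing. The lemma turns linear forms on $V$ into forms of multidegree $(2,\dots,2)$ on $Y$. We determine all such forms that vanish on $Z$, whether or not they come from $V^*$. On $Y$ the vanishing theorem needs no hypothesis on the format. The reason is the summand with $j_i=j$: its $i$-th factor was $\Omega^j(j+1)$ on $X$, outside the range of (B1), and is $\Omega^j(2)$ on $Y$.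

\begin{lemma}\label{lem:vanY}
For all $n_1,\dots,n_{k-1}$ and all $j\ge2$, $H^q(Y,\Lambda^jE_Y^*\otimes L_Y)=0$ for $q<j$.
\end{lemma}

\begin{proof}
The bundle is a direct sum over $j_1+\dots+j_{k-1}=j$ with $0\le j_i\le r_i$. On $\mathbb{P}(V_i)$ the summand receives $\Omega^{j_i}(j_i)$, a twist by $-j_i$ from the $i$-th summand of $E_Y^*$, a twist by $-2j_l$ from each $l\ne i$, and a twist by $2$ from $L_Y$. So it is $\boxtimes_{i<k}\Omega^{j_i}(t_i)$ with $t_i=2-2(j-j_i)$. If $j_i=j$ for some $i$, that factor is $\Omega^j(2)$ with $0<2\le j$. It has no cohomology by (B3), and by the K\"unneth formula neither has the summand. Otherwise $t_i\le0\le j_i$ for all $i$; by (B1) the $i$-th factor has cohomology only in degrees $q_i\ge j_i$, so the summand has cohomology only in degrees at least $\sum j_i=j$.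
\end{proof}

The matrix $w_xw_x^{\top}$ is the Kronecker product of the matrices $x_ix_i^{\top}$, and the matrices $x_ix_i^{\top}$ span the space $S^2V_i$ of symmetric matrices by polarization. Hence $U=\bigotimes_{i<k}S^2V_i$, of dimension $\prod_{i<k}\binom{n_i+1}{2}=\dim R_2$. The map $U^*\to R_2=H^0(Y,L_Y)$ that sends $\psi$ to the polynomial $\psi(w_xw_x^{\top})$ is injective because the $w_xw_x^{\top}$ span $U$, so it is an isomorphism. We identify $U^*$ with $R_2$.

\begin{proposition}\label{prop:forms}
For $B\in\mathfrak{g}'$ let $F_B\in U^*$ be the functional $F_B(S)=\operatorname{tr}(G\mathcal{B}S)$. The map $B\mapsto F_B$ is an isomorphism from $\mathfrak{g}'$ onto the space of sections of $L_Y$ that vanish on $Z$.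
\end{proposition}

\begin{proof}
The bundle $E_Y^*\otimes L_Y$ is the sum of the pullbacks of the $Q_i^*(1)$, $i<k$, so its space of sections is $\mathfrak{g}'$ by \eqref{eq:so}. By \eqref{eq:ci} with $v=B_ix_i$, pairing $B$ with $s'$ gives
\[
\sum_{i<k}c_i(x)^{\top}B_ix_i=(Mw_x)\cdot(M\mathcal{B}w_x)=w_x^{\top}G\mathcal{B}w_x=\operatorname{tr}(G\mathcal{B}\,w_xw_x^{\top})=F_B(w_xw_x^{\top}).
\]
We have $\dim Z\le0$ by Lemma~\ref{lem:elim}, so Lemmas~\ref{lem:koszul} and~\ref{lem:vanY} apply.
\end{proof}

By definition $H$ is the common kernel of the $F_B$. So the annihilator $H^{\perp}\subset U^*$ equals $\{F_B:B\in\mathfrak{g}'\}$, the space of sections of $L_Y$ vanishing on $Z$.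

\begin{proof}[Proof of Theorem~\ref{thm:bpf}(a)]
The identity $I_W$ is the Kronecker product of the identity matrices of the $V_i$, so $I_W\in U$. Since $G$ is symmetric and $\mathcal{B}$ is skew,
\[
\operatorname{tr}(G\mathcal{B})=\operatorname{tr}\bigl((G\mathcal{B})^{\top}\bigr)=-\operatorname{tr}(\mathcal{B}G)=-\operatorname{tr}(G\mathcal{B}),
\]
so $F_B(I_W)=0$ for all $B$, and $I_W\in H$.

Let $\mu\colon U\to V$, $\mu(S)=MS$. Then $\mu(w_xw_x^{\top})=(Mw_x)w_x^{\top}$ is the tensor $w_x\otimes Mw_x$. For $\Phi\in V^*$, the section in Lemma~\ref{lem:elim} is therefore the functional $\Phi\circ\mu\in U^*$. So $\Phi$ vanishes on $Z_T$ if and only if $\Phi\circ\mu\in H^{\perp}$, that is, if and only if $\Phi$ kills $\mu(H)$. The subspace $\mu(H)$ is the common zero set of the forms that kill it, so $\langle Z_T\rangle=\mu(H)$. It contains $\mu(I_W)=M$, which is $T$.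
\end{proof}

\begin{remark}
The relation $F_B(I_W)=0$ has a geometric reading. The average of $x_ix_i^{\top}$ over the real unit sphere commutes with all real orthogonal matrices and has trace $1$, so it is $1/n_i$ times the identity. The average of $w_xw_x^{\top}$ over the product of the spheres is then $I_W/N$, and evaluating a form in $R_2$ at $I_W/N$ means averaging it. For real $B$, the form $2F_B$ is the derivative of $q$ along the rotations $e^{t\mathcal{B}}$, which preserve the average of $q$; so $F_B$ has average zero. An expansion of $I_W$ over $Z$ is thus a quadrature rule, exact on $R_2$, with nodes at the complex critical points of $q$.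
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A generic $T$ is nonzero, and $Z_T$ is finite and reduced by Proposition~\ref{prop:reduced}. If $r_k\le D$, Theorem~\ref{thm:sub} applies. If $r_k\ge D$, a generic $T$ is also base-point free by Lemma~\ref{lem:bpf}, and Theorem~\ref{thm:bpf}(a) applies. Explicitly, in the second case $Z$ is a finite set of reduced points, $H^{\perp}$ consists of the functionals that kill $w_xw_x^{\top}$ for all $x\in Z$, and so $H$ is spanned by these matrices. Hence $I_W=\sum_{x\in Z}c_x\,w_xw_x^{\top}$ with $c_x\in\mathbb{C}$, and multiplying by $M$ on the left gives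
\[
T=\sum_{x\in Z}c_x\;x_1\otimes\dots\otimes x_{k-1}\otimes Mw_x ,
\]
where each $(x_1,\dots,x_{k-1},Mw_x)$ is a singular tuple of $T$.
\end{proof}

\section{The dimension of the span}\label{sec:dim}

\begin{proof}[Proof of Theorem~\ref{thm:bpf}(b)]
By part (a), $\dim\langle Z_T\rangle=\dim H-\dim(H\cap\ker\mu)$. The injectivity in Proposition~\ref{prop:forms} gives $\dim H=\dim U-\sum_{i<k}\binom{n_i}{2}$. We claim $\ker\mu\subset H$. If $S\in U$ and $MS=0$, then $SM^{\top}=(MS)^{\top}=0$ because $S$ is symmetric, and so
\[
F_B(S)=\operatorname{tr}(M^{\top}M\mathcal{B}S)=\operatorname{tr}(M\mathcal{B}SM^{\top})=0 .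
\]
Therefore $\dim\langle Z_T\rangle=\dim U-\dim\ker\mu-\sum_{i<k}\binom{n_i}{2}=\operatorname{rank}\mu-\sum_{i<k}\binom{n_i}{2}$. The transpose $\mu^*\colon W^*\otimes V_k^*\to U^*=R_2$ sends $\ell\otimes\eta$ to the polynomial $\ell(w_x)\,\eta(Mw_x)$. Here $\ell(w_x)$ runs over $R_1$ and $\eta(Mw_x)$ over the span of $m_1,\dots,m_{n_k}$, so the image of $\mu^*$ is $\mathfrak{a}_2$, and $\operatorname{rank}\mu=\dim\mathfrak{a}_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bpf}(c)]
If $\operatorname{rank}M=N$, then $MS=0$ implies $S=0$. So $\mu$ is injective, and $\dim\mathfrak{a}_2=\operatorname{rank}\mu=\dim U=\prod_{i<k}\binom{n_i+1}{2}$. If $n_k=D+1$, then $r_k=D$, the format is sub-boundary, and Theorem~\ref{thm:sub} gives the dimension.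
\end{proof}

\begin{remark}
In the boundary case $n_k=D+1$ the dimension also follows from part (b) alone, and the two computations agree. The ring $R$ is a normal affine semigroup ring of dimension $D+1$, hence Cohen--Macaulay by \cite{Ho}. The $D+1$ forms $m_a$ have no common zero on $Y$, so they are a system of parameters and therefore a regular sequence. The Hilbert series of $R/\mathfrak{a}$ is then $(1-t)^{D+1}$ times that of $R$. Since $\dim R_0=1$ and $\dim R_1=N$, the coefficient of $t^2$ gives
\[
\dim R_2-\dim\mathfrak{a}_2=\dim R_2-(D+1)N+\binom{D+1}{2},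
\]
that is, $\dim\mathfrak{a}_2=n_kN-\binom{n_k}{2}$. Part (b) now yields $\prod_{i\le k}n_i-\sum_{i\le k}\binom{n_i}{2}$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Ho}
Hochster, \emph{Ann. of Math.} \textbf{96} (1972).

\bibitem{ST}
Luca Sodomaco, Ettore Teixeira Turatti, \emph{The span of singular tuples of a tensor beyond the boundary format}, arXiv:2206.08606 (2022).

\end{thebibliography}
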